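# Flag-wise positive curvature on compact groups of rank at least two

## 1. The bi-invariant metric on $U(2)$

Start with a computation that fits on one board. Let $G=U(2)$. Its Lie algebra is $\mathfrak g=\mathbb R e_0\oplus\mathfrak{su}(2)$ with $e_0$ central, and we identify $\mathfrak{su}(2)$ with $\mathbb R^3$ so that the bracket is the cross product, $[x,y]=x\times y$. Let $Q$ be the standard inner product on $\mathbb R e_0\oplus\mathbb R^3$, with norm $|\cdot|$. It is $\mathrm{Ad}$-invariant, which we use in the cyclic form
$$Q(x,[y,z])=Q([x,y],z)=Q(y,[z,x]). \tag{1}$$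

For a curve $g(t)$ in $G$ put $u=g^{-1}\dot g\in\mathfrak g$. If $g(t,s)$ is a variation, put $z=g^{-1}\partial_s g$. Then $\partial_su=-zu+g^{-1}\partial_s\partial_tg$ and $\partial_tz=-uz+g^{-1}\partial_t\partial_sg$. Subtracting, and writing primes for $t$-derivatives,
$$\partial_su=z'+[u,z]. \tag{2}$$

The energy of a curve is $\int\frac12|u|^2dt$. Its first variation with fixed endpoints is $\int Q(u,z'+[u,z])=\int Q(-u'+[u,u],z)=-\int Q(u',z)$, so geodesics are the curves with $u'=0$. Now vary through geodesics: $v=\partial_su=z'+[u,z]$ satisfies $v'=0$. Since $u$ is constant, the Jacobi equation reads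
$$z''+[u,z']=0 .$$
With $D=\frac d{dt}+\frac12\mathrm{ad}_u$ we have $D^2z=z''+\mathrm{ad}_uz'+\frac14\mathrm{ad}_u^2z$, so the equation is $D^2z+R_uz=0$ with
$$R_u=-\tfrac14\mathrm{ad}_u^2,\qquad Q(R_uw,w)=\tfrac14|[u,w]|^2 .$$

Write $u=\tau e_0+Y$ with $Y\in\mathbb R^3$. Then $R_u$ is $\frac14|Y|^2$ times the orthogonal projection onto $Y^\perp\subset\mathbb R^3$. The curvature is non-negative, and a plane is flat exactly when its projection to $\mathbb R^3$ has rank at most one. The rank cannot be $0$, because the center is only one-dimensional. So the plane meets $\mathbb Re_0$, and the flat planes are precisely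
$$\mathbf P=\mathrm{span}(e_0,e),\qquad e\in S^2\subset\mathbb R^3 .$$

In Riemannian geometry this is final: a plane has one curvature, here $0$. In Finsler geometry the curvature of a plane $\mathbf P$ also depends on a vector $y\in\mathbf P$, the flag pole. A plane could be flat for some poles and positively curved for others. Can one deform this metric on $U(2)$ so that the curvature stays $\ge0$ and every plane has at least one pole of positive curvature?

## 2. Flags, poles and the rank inequality

**Definition (Finsler metric).** A Finsler metric on $M$ is a function $F:TM\to[0,\infty)$, smooth off the zero section, positive there, with $F(cy)=cF(y)$ for $c>0$, such that for every $y\ne0$ the fiber Hessian $g_y$ of $\frac12F^2$ at $y$ is positive definite (strong convexity). We do not require $F(-y)=F(y)$. On one vector space such an $F$ is called a Minkowski norm.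

For example, let $b\in\mathbb R^n$ with $0<|b|<1$, and let $F$ be the positively homogeneous function whose unit sphere is the translated sphere $|u-b|=1$. This $F$ is not reversible. Section 4 checks strong convexity for $|b|\le\frac13$, $n\ge3$.

Geodesics are the critical curves of $\int\frac12F^2$; they have constant speed and are determined by their initial velocity. Jacobi fields are the variation fields of variations through geodesics. We take the following from Bao–Chern–Shen, *An Introduction to Riemann–Finsler Geometry*, Chapters 3 and 5. Along a geodesic with velocity $u$ there are a covariant derivative $D$ (with reference vector $u$) and $g_u$-self-adjoint endomorphisms $R_u$, both determined by $F$, such that the Jacobi fields are exactly the solutions of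
$$D^2z+R_uz=0. \tag{3}$$

**Definition (flag curvature).** For a plane $\mathbf P\subset T_xM$ and a pole $u\in\mathbf P\setminus0$, pick $w\in\mathbf P$ independent of $u$. Then
$$K(u,\mathbf P)=\frac{\langle R_uw,w\rangle}{\langle u,u\rangle\langle w,w\rangle-\langle u,w\rangle^2},\qquad \langle\cdot,\cdot\rangle=g_u . \tag{4}$$

In Section 1 this is $\frac14|[u,w]|^2$ divided by the squared area of $u\wedge w$. It is symmetric in $u,w$ and independent of the pole.

**Definition (FP).** $(M,F)$ is non-negatively curved if $K\ge0$ for all flags. It satisfies (FP), or is flag-wise positively curved, if every tangent plane $\mathbf P$ contains a nonzero $y$ with $K(y,\mathbf P)>0$.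

**Definition (rank).** A Cartan subalgebra of a compact Lie algebra is a maximal abelian subalgebra. All of them have the same dimension, the rank. For instance $\mathrm{rk}\,\mathfrak{su}(2)=1$ and $\mathrm{rk}(\mathbb R^k\oplus\mathfrak{su}(2)^m)=k+m$.

A homogeneous Finsler space $(G/H,F)$ is a coset space, with $G$ a Lie group and $H$ a closed subgroup, carrying a $G$-invariant Finsler metric; $\mathfrak g,\mathfrak h$ are the Lie algebras. Two background facts: in the Riemannian case (FP) is the same as positive sectional curvature, and every positively curved $G/H$ with $G$ compact satisfies $\mathrm{rk}\,\mathfrak g\le\mathrm{rk}\,\mathfrak h+1$. The problem, from Ming Xu and Shaoqiang Deng, "Homogeneous Finsler spaces and the flag-wise positively curved condition", arXiv:1604.07695 (2016), asks whether the same inequality holds whenever $G$ is compact and $(G/H,F)$ is non-negatively curved and satisfies (FP). For $U(2)$ with trivial $H$ the inequality would read $2\le1$, so this is the question of Section 1. The answer is no.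

**Theorem 1.** Let $k\in\{0,1\}$, $m\ge1$, $k+m\ge2$, and let $G$ be a compact connected Lie group with Lie algebra $\mathfrak g=\mathbb R^k\oplus\mathfrak{su}(2)^m$. Then $G=G/\{e\}$ carries left-invariant Finsler metrics, arbitrarily $C^\infty$-close to a bi-invariant Riemannian metric, which are non-negatively curved and satisfy (FP). Here $\mathrm{rk}\,\mathfrak g=k+m\ge2>1=\mathrm{rk}\,\mathfrak h+1$.

So the inequality fails for $U(2)$, $S^1\times SU(2)$ and $SU(2)\times SU(2)$ with trivial isotropy. For $SU(2)^d$, $d\ge2$, the difference $\mathrm{rk}\,\mathfrak g-\mathrm{rk}\,\mathfrak h$ equals $d$, so no bound $\mathrm{rk}\,\mathfrak g\le\mathrm{rk}\,\mathfrak h+c$ holds either. There is also a partial converse.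

**Proposition 2.** Let $G$ be compact and let $(G/H,F)$ satisfy (FP), with no sign assumption on the curvature. Let $\mathfrak t_{\mathfrak h}$ be a Cartan subalgebra of $\mathfrak h$, and suppose the centralizer $\mathfrak c_{\mathfrak g}(\mathfrak t_{\mathfrak h})$ is abelian. Then $\mathrm{rk}\,\mathfrak g\le\mathrm{rk}\,\mathfrak h+1$.

The metrics that we construct are not reversible. Nothing is claimed here about the problem for reversible metrics, nor about groups whose center has dimension $\ge2$, except where Proposition 2 applies.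

One device is used throughout. In a frame along a geodesic write $D=\frac d{dt}+\Gamma(t)$. Then (3) becomes
$$z''+2\Gamma z'+(\Gamma'+\Gamma^2+R)z=0. \tag{5}$$
A linear equation $z''+Pz'+Sz=0$ is determined by its solution space: $z(0)$ and $z'(0)$ are arbitrary at any chosen time, and $z''=-Pz'-Sz$ then gives $P$ and $S$. So if we know all Jacobi fields, we know $\Gamma$ and then $R$. This is what happened in Section 1. We call it the reading-off principle.

## 3. Fixed tori, and the spaces on which the inequality does hold

We prove Proposition 2 first, because it shows where an example must be sought.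

The simplest case can be done by hand. On a torus with a translation-invariant Finsler metric, $F$ does not depend on the point in linear coordinates. The Euler–Lagrange equation for $\int\frac12F^2(\dot c)$ is $\frac d{dt}\nabla(\frac12F^2)(\dot c)=0$, that is, $\mathrm{Hess}(\frac12F^2)\,\ddot c=0$, so $\ddot c=0$. Geodesics are affine, Jacobi fields are the solutions of $z''=0$, and (5) gives $\Gamma=0$, $R=0$. All flag curvatures vanish, so a torus of dimension $\ge2$ never satisfies (FP).

The proof of Proposition 2 finds such a torus inside $G/H$. Let $T_H=\exp\mathfrak t_{\mathfrak h}\subset H$. It is a torus: its closure is connected and abelian, and maximality of $\mathfrak t_{\mathfrak h}$ shows that it is already closed. Fix an $\mathrm{Ad}(G)$-invariant inner product on $\mathfrak g$ and let $\mathfrak m=\mathfrak h^\perp$, so that $\mathfrak g=\mathfrak h\oplus\mathfrak m$ is $\mathrm{Ad}(H)$-invariant and $T_o(G/H)=\mathfrak m$ with $o=eH$. Let $N$ be the component through $o$ of the fixed point set of $T_H$ in $G/H$. It is a closed submanifold whose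 tangent space at each point is the space of fixed vectors; in particular $T_oN=\mathfrak m^{T_H}$.

**Step 1: flags tangent to $N$ have the same curvature in $N$ and in $G/H$.** A geodesic $\gamma$ of $G/H$ with initial vector tangent to $N$ is mapped by each element of $T_H$ to a geodesic with the same initial vector, hence to itself. So it is fixed pointwise and stays in $N$. It is locally minimizing in $G/H$, hence in $N$, so it is a geodesic of $F|_N$. By uniqueness, all geodesics of $N$ arise in this way.

Along $\gamma$ the isometries in $T_H$ act on $T(G/H)|_\gamma$, commuting with $D$ and $R_{\dot\gamma}$, because these are determined by $F$ and $\gamma$. So $D$ and $R_{\dot\gamma}$ preserve the subbundle of fixed vectors, which is $TN|_\gamma$. A Jacobi field of $N$ is a variation field through geodesics of $N$, hence of $G/H$, so it solves $D^2z+R_{\dot\gamma}z=0$ restricted to sections of $TN|_\gamma$. Both this restricted equation and the Jacobi equation of $N$ have solution spaces of dimension $2\dim N$, so the solution spaces coincide. By the reading-off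 principle the curvature operator of $N$ is $R_{\dot\gamma}|_{TN}$. The inner product $g_{\dot\gamma}$ of $F|_N$ is the restriction of that of $F$, so (4) gives the same numbers.

**Step 2: $N$ is a flat torus of dimension $\mathrm{rk}\,\mathfrak g-\mathrm{rk}\,\mathfrak h$.** Put $\mathfrak t=\mathfrak c_{\mathfrak g}(\mathfrak t_{\mathfrak h})$. A maximal abelian subalgebra of $\mathfrak g$ that contains $\mathfrak t_{\mathfrak h}$ lies in $\mathfrak t$. As $\mathfrak t$ is abelian, it equals that subalgebra, so $\dim\mathfrak t=\mathrm{rk}\,\mathfrak g$. Since $T_H$ is connected, $\mathfrak t$ is the space of $\mathrm{Ad}(T_H)$-fixed vectors in $\mathfrak h\oplus\mathfrak m$: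
$$\mathfrak t=\mathfrak c_{\mathfrak h}(\mathfrak t_{\mathfrak h})\oplus\mathfrak m^{T_H}=\mathfrak t_{\mathfrak h}\oplus\mathfrak m^{T_H}.$$
Hence $\dim N=\dim\mathfrak m^{T_H}=\mathrm{rk}\,\mathfrak g-\mathrm{rk}\,\mathfrak h$ and $\mathfrak t\cap\mathfrak h=\mathfrak t_{\mathfrak h}$. The torus $T=\exp\mathfrak t$ (closed by maximality of $\mathfrak t$) commutes with $T_H$, so it preserves the fixed point set; being connected, it preserves $N$. The orbit $T\cdot o\subset N$ is compact of dimension $\dim\mathfrak t-\dim\mathfrak t_{\mathfrak h}=\dim N$, so it is open and closed in the connected manifold $N$, and $N=T\cdot o$. Thus $N=T/(T\cap H)$ is a torus with a translation-invariant Finsler metric. By the computation above, its flag curvatures all vanish.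

**Step 3: conclusion.** If $\dim N\ge2$, choose a plane $\mathbf P\subset T_oN$. By Steps 1 and 2, $K(y,\mathbf P)=0$ for every pole $y\in\mathbf P$, against (FP). So $\mathrm{rk}\,\mathfrak g-\mathrm{rk}\,\mathfrak h\le1$. $\blacksquare$

For $H$ trivial, $\mathfrak t_{\mathfrak h}=0$ and the centralizer is all of $\mathfrak g$. It is abelian only for tori, so for a non-abelian group with trivial isotropy the proposition is silent. Theorem 1 lives there, and it shows that the word "abelian" cannot be dropped from Proposition 2, even if $K\ge0$ is added.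

## 4. Left-invariant Finsler metrics in Hamiltonian form

From now on $G$ is as in Theorem 1, so $\dim\mathfrak g\ge4$, and $Q$ is an $\mathrm{Ad}$-invariant inner product. Deforming the bi-invariant metric meets an obvious difficulty. The curvature vanishes on the flat flags, and there smallness of the deformation gives no control of the sign. We need exact information about $R$ on the old null directions. It is easier to get on the dual side, where the geodesic equation has many conserved quantities. We therefore build $F$ from its Legendre dual.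

Let $\mathcal H:\mathfrak g\setminus0\to\mathbb R$ be smooth, positive, positively 2-homogeneous, with positive definite Hessian, and suppose $|\nabla\mathcal H(\xi)-\xi|\le c|\xi|$ with some $c<1$. Gradients and Hessians are taken with respect to $Q$. Put $W=W(\xi)=\mathrm{Hess}\,\mathcal H(\xi)$.

**Step 1: from $\mathcal H$ to a Minkowski norm.** The map $\nabla\mathcal H$ is a local diffeomorphism of $\mathfrak g\setminus0$ into itself, and $(1-c)|\xi|\le|\nabla\mathcal H(\xi)|\le(1+c)|\xi|$ shows that it is proper. A proper local diffeomorphism between connected manifolds is a covering, and $\mathfrak g\setminus0$ is simply connected because $\dim\mathfrak g\ge3$. So $\nabla\mathcal H$ is a diffeomorphism. Let $L$ be its inverse; it is 1-homogeneous. Put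
$$\tfrac12F^2(u)=Q(L(u),u)-\mathcal H(L(u))=\mathcal H(L(u))>0 ,$$
where the second equality is Euler's identity $Q(\xi,\nabla\mathcal H(\xi))=2\mathcal H(\xi)$. Differentiating the first expression in direction $w$ gives $Q(dL_uw,u)+Q(L(u),w)-Q(\nabla\mathcal H(L(u)),dL_uw)=Q(L(u),w)$. So $\nabla(\frac12F^2)=L$, and $\mathrm{Hess}(\frac12F^2)(u)=dL_u=W(L(u))^{-1}$ is positive definite. Hence $F$ is a Minkowski norm and defines a left-invariant Finsler metric on $G$. With $u=\nabla\mathcal H(\xi)$, $\xi=L(u)$, we write
$$A=W^{-1}=dL_u,\qquad \langle x,y\rangle=g_u(x,y)=Q(Ax,y),\qquad W\xi=u ,$$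
the last by Euler's identity for the 1-homogeneous map $\nabla\mathcal H$.

As an example, take $\mathcal H=\frac12\varphi^2$ with $\varphi(\xi)=|\xi|+Q(b,\xi)$ and $|b|\le\frac13$. With $X=\xi/|\xi|$, $\nabla\mathcal H=\varphi\,(X+b)$. The Hessian is $\nabla\varphi\otimes\nabla\varphi$ plus $\varphi|\xi|^{-1}$ times the projection onto $X^\perp$. It is positive definite, since $Q(\nabla\varphi,X)=1+Q(b,X)>0$. For $|\xi|=1$ we have $|\nabla\mathcal H-\xi|\le2|b|+|b|^2\le\frac79<1$. Since $F(u)=\sqrt{2\mathcal H(\xi)}=\varphi(\xi)$ for $u=\nabla\mathcal H(\xi)$, the unit sphere of $F$ consists of the vectors $X+b$. This is the translated sphere of Section 2; the same argument works in $\mathbb R^n$, $n\ge3$.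

**Step 2: geodesics.** By (2) and (1) the first variation of $\int\frac12F^2(u)$ is $\int Q(\xi,z'+[u,z])=\int Q(-\xi'+[\xi,u],z)$. So geodesics are given by
$$\xi'=[\xi,u],\qquad u=\nabla\mathcal H(\xi). \tag{6}$$

**Step 3: Jacobi fields.** Linearize (6) with $v=\partial_su$, so that $\partial_s\xi=Av$:
$$v=z'+[u,z],\qquad (Av)'=[Av,u]+[\xi,v]. \tag{7}$$
Every Jacobi field, in left trivialization, solves (7). The Jacobi fields form a space of dimension $2\dim\mathfrak g$, and so do the solutions of the first-order linear system (7) for $(z,v)$. Hence they coincide.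

**Step 4: reading off $D$ and $R$.** Expanding $(Av)'=A'v+Av'$ in (7) gives $v'=-Bv$ with $B=W(\mathrm{ad}_uA+A'-\mathrm{ad}_\xi)$. Inserting $v=z'+\mathrm{ad}_uz$ gives $z''+2Nz'+Cz=0$ with
$$2N=\mathrm{ad}_u+W(\mathrm{ad}_uA+A'-\mathrm{ad}_\xi),\qquad C=\mathrm{ad}_{u'}+(2N-\mathrm{ad}_u)\,\mathrm{ad}_u . \tag{8}$$
Comparison with (5) yields
$$D=\tfrac d{dt}+N,\qquad R=C-N^2-N'. \tag{9}$$

Primes are derivatives along the vector field $\xi\mapsto[\xi,\nabla\mathcal H(\xi)]$. So $R=R(\xi)$ is a polynomial expression in $\xi$, the derivatives of $\mathcal H$ up to order $4$, and $W^{-1}$. Counting degrees ($A,W$ have degree $0$, $u$ and $\xi$ degree $1$, and a prime raises the degree by one) shows that $R$ is 2-homogeneous. For $\mathcal H=\frac12|\xi|^2$ we get $N=\frac12\mathrm{ad}_\xi$, $C=0$, $R=-\frac14\mathrm{ad}_\xi^2$, as in Section 1.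

## 5. Parallel Jacobi fields from commuting functions

The next two lemmas produce exact null vectors of $R$. The first says when a Jacobi field is parallel; the second produces Jacobi fields that satisfy half of the requirement.

**Lemma 3.** Let $z$ be a vector field along a geodesic, $a=Az$, $v=z'+[u,z]$. Then
$$2Dz=v+W(a'+[u,a])-W[\xi,z].$$
Hence, if $z$ is a Jacobi field with $a'=[a,u]$ and $Av=[\xi,z]$, then $Dz\equiv0$ and $R_uz=0$.

*Proof.* By (8), $2Dz=2z'+2Nz=2z'+[u,z]+W[u,a]+WA'z-W[\xi,z]$. Since $A'z=(Az)'-Az'=a'-Az'$, we have $WA'z=Wa'-z'$. Inserting this gives the formula. Under the extra hypotheses the middle term vanishes and $v=W[\xi,z]$, so $Dz\equiv0$; then $R_uz=-D^2z=0$ by (3). $\square$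

Say that $f_1,f_2$ Poisson-commute if $Q(\xi,[\nabla f_1,\nabla f_2])=0$ for all $\xi$ in the domain. For example, on $\mathfrak{su}(2)=\mathbb R^3$ the function $|\xi|$ Poisson-commutes with every $f$, because $Q(\xi,[\xi,\nabla f])=0$.

**Lemma 4.** Let $f$ be a smooth function on an open set with $Q(\xi,[\nabla f,\nabla\mathcal H])=0$ there. Then along geodesics with $\xi(t)$ in this set, $z=\nabla f(\xi(t))$ is a Jacobi field with $Av=[\xi,z]$, where $v=z'+[u,z]$.

*Proof.* Put $f''=\mathrm{Hess}f$. Differentiate the identity in a direction $\eta$: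
$$Q(\eta,[z,u])+Q(\xi,[f''\eta,u])+Q(\xi,[z,W\eta])=0 .$$
By (1), the second term is $Q(f''\eta,[u,\xi])=-Q(\eta,f''[\xi,u])$ and the third is $Q(W[\xi,z],\eta)$. As $\eta$ is arbitrary,
$$[z,u]-f''[\xi,u]+W[\xi,z]=0 .$$
By (6), $z'=f''\xi'=f''[\xi,u]=[z,u]+W[\xi,z]$, so $v=W[\xi,z]$, that is, $Av=[\xi,z]$. This gives $v=z'+[u,z]$ in (7) by definition; it remains to check the second equation. Put $\zeta=Av=[\xi,z]$. Using $z'=v-[u,z]$ and the Jacobi identity $[\xi,[u,z]]=[[\xi,u],z]+[u,[\xi,z]]$,
$$\zeta'=[[\xi,u],z]+[\xi,v]-[\xi,[u,z]]=-[u,[\xi,z]]+[\xi,v]=[\zeta,u]+[\xi,v].$$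
So (7) holds. $\square$

## 6. Hamiltonians built from $\tau$, $r_i$ and functions $q_i$ on spheres

Lemma 4 suggests building $\mathcal H$ from functions that commute pairwise. Write $\mathfrak g=\mathfrak z\oplus\mathfrak s_1\oplus\dots\oplus\mathfrak s_m$, with $\mathfrak z=\mathbb R^k$ spanned by a unit vector $e_0$ if $k=1$. Identify $\mathfrak s_i=\mathfrak{su}(2)=\mathbb R^3$ with $[x,y]=x\times y$, and let $Q$ be the standard inner product. Write $\xi=(\tau,Y_1,\dots,Y_m)$ (no $\tau$ if $k=0$) and
$$r_i=|Y_i|,\qquad X_i=Y_i/r_i,\qquad \rho=|\xi| .$$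
Fix a smooth $q:S^2\to\mathbb R$ with $|q|\le1$. Where $r_i>0$ put $q_i(\xi)=q(X_i)$. Its gradient lies in $\mathfrak s_i$, is orthogonal to $Y_i$, is homogeneous of degree $-1$ in $Y_i$, and vanishes exactly when $X_i$ is a critical point of $q$. We keep $q$ free for now; which $q$ to take is decided in Section 8.

The term $r_i^2q(X_i)$ looks natural but is usually not smooth at $Y_i=0$: its Hessian is homogeneous of degree $0$ in $Y_i$, so if it is continuous at $0$ it is constant, and $q$ is the restriction of a quadratic form. We therefore cut off. Let $\delta=\frac1{2\sqrt m}$, let $\chi:\mathbb R\to[0,1]$ be smooth with $\chi=0$ on $(-\infty,\delta]$ and $\chi>0$ on $(\delta,\infty)$, and put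
$$\mathcal H=\mathcal H_\varepsilon=\tfrac12\rho^2+\varepsilon h,\qquad h(\xi)=\rho^2\sum_{i=1}^m\chi(r_i/\rho)\,q(X_i). \tag{10}$$
The $i$-th term of $h$ is smooth on $\{r_i>0\}$ and vanishes on $\{r_i<\delta\rho\}$. These two open sets cover $\mathfrak g\setminus0$, so $h$ is smooth there, and it is 2-homogeneous. By compactness of the unit sphere there is $C_0$ with $|h|\le C_0\rho^2$, $|\nabla h|\le C_0\rho$, $\|\mathrm{Hess}\,h\|\le C_0$. In particular
$$|\nabla\mathcal H(\xi)-\xi|\le C_0\varepsilon|\xi|. \tag{11}$$
Let $C_1=m\sup_{s\in[0,1]}|2\chi(s)-s\chi'(s)|$. Throughout, $\varepsilon>0$ is so small that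

* (i) $C_0\varepsilon<\frac12$;
* (ii) $C_1\varepsilon<1$;
* (iii) $C_0\varepsilon<\frac\delta2$ and $\frac{1-C_0\varepsilon}{\sqrt m}-C_0\varepsilon>\delta$;
* (iv) the smallness condition (14) in Section 7 holds.

Condition (iii) is possible because $\frac1{\sqrt m}>\delta$. By (i), $\mathcal H\ge(\frac12-C_0\varepsilon)\rho^2>0$ and $\mathrm{Hess}\,\mathcal H\ge1-C_0\varepsilon>0$, so Section 4 applies with $c=C_0\varepsilon$. The implicit function theorem, applied to $\nabla\mathcal H_\varepsilon(\xi)=u$, shows that $L=L_\varepsilon(u)$ is smooth in $(\varepsilon,u)$. So $F_\varepsilon\to|\cdot|$ in $C^\infty$ on compact subsets of $\mathfrak g\setminus0$ as $\varepsilon\to0$: the left-invariant metrics converge to the bi-invariant metric $Q$.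

**The gradient of $\mathcal H$.** With $\nabla\rho=\xi/\rho$ and $\nabla r_i=X_i$ we get
$$\nabla\mathcal H=\lambda\,\xi+\varepsilon\sum_i\Big(\rho\,\chi'\big(\tfrac{r_i}\rho\big)\,q_i\,X_i+\rho^2\chi\big(\tfrac{r_i}\rho\big)\nabla q_i\Big),\qquad \lambda=1+\varepsilon\sum_i\Big(2\chi\big(\tfrac{r_i}\rho\big)-\tfrac{r_i}\rho\chi'\big(\tfrac{r_i}\rho\big)\Big)q_i , \tag{12}$$
where the terms with $r_i\le\delta\rho$ are zero. By (ii) and $|q|\le1$, $\lambda>0$. So the $\mathfrak z$-component of $u=\nabla\mathcal H(\xi)$ is $\lambda\tau$. The $\mathfrak s_i$-component is $u_i=\lambda Y_i$ when $r_i\le\delta\rho$, and a combination of $Y_i$ and $\nabla q_i$ whenever $r_i>0$.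

**Conserved quantities.** Along geodesics $\tau$, $\rho$ and all $r_i$ are constant: $\xi'=[\xi,u]$ has no $\mathfrak z$-component, and $Y_i'=[Y_i,u_i]\perp Y_i$. Where $r_i>0$, $q_i$ is also constant. Indeed $u_i=\alpha Y_i+\beta\nabla q_i$ for some scalars $\alpha,\beta$, so by (1)
$$q_i'=Q(\nabla q_i,[Y_i,u_i])=Q(Y_i,[u_i,\nabla q_i])=\alpha\,Q(Y_i,[Y_i,\nabla q_i])=0 .$$
Hence $\lambda$ is constant along geodesics too.

## 7. The kernel of the curvature operator

In Section 1 the null space of $R_u$ was the centralizer of $u$. The deformed metric keeps a null space of the same dimension, but turns it by $W(\xi)$.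

**Lemma 5.** Let $q:S^2\to\mathbb R$ be smooth with $|q|\le1$. For $\varepsilon>0$ small as above, for every $\xi\ne0$ and $u=\nabla\mathcal H(\xi)$, $R_u$ is positive semidefinite with respect to $g_u$, and
$$\ker R_u=W(\xi)\,\mathfrak c(\xi), \tag{13}$$
where $\mathfrak c(\xi)$ is the centralizer of $\xi$ in $\mathfrak g$.

*Proof.* $W$ is 0-homogeneous and $R$ is 2-homogeneous in $\xi$, so we may take $|\xi|=1$.

**Step 1: exact null vectors when all $Y_i\ne0$.** Here $\mathfrak c(\xi)=\mathfrak z\oplus\bigoplus\mathbb RX_i$. We show $R_uWa=0$ for $a\in\mathfrak c(\xi)$. Write $a=\alpha_0e_0+\sum\alpha_iX_i$ (no $e_0$ term if $k=0$) and let $a$ move along the geodesic with the $\alpha$'s constant. Since $r_i$ is constant, $X_i'=[X_i,u]$, so $a'=[a,u]$.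

On $\{r_i>0\ \forall i\}$, which contains the whole trajectory, $\mathcal H=f(\tau,r,q_1,\dots,q_m)$ with $f(\tau,r,s)=\frac12\rho^2+\varepsilon\rho^2\sum_i\chi(r_i/\rho)s_i$, $\rho^2=\tau^2+\sum r_i^2$, and
$$\nabla\mathcal H=f_\tau e_0+\sum_if_{r_i}X_i+\sum_if_{s_i}\nabla q_i .$$
Let $D_a$ denote the directional derivative in $\xi$ along $a$. Moving $\xi$ along $a$ changes only $\tau$ and the $r_i$ and leaves the $X_i$ fixed, so $D_aX_i=0$, $D_aq_i=0$. Since $\nabla q_i$ depends only on $Y_i$ and is homogeneous of degree $-1$, $D_a\nabla q_i=-\frac{\alpha_i}{r_i}\nabla q_i$. Therefore $z:=Wa=D_a\nabla\mathcal H$ is a linear combination of $e_0=\nabla\tau$, $X_i=\nabla r_i$ and $\nabla q_i$, with coefficients that are functions of $(\tau,r,q)$, hence constant along the geodesic.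

The functions $\tau,r_i,q_i$ Poisson-commute pairwise: $e_0$ is central; $Q(\xi,[X_i,\cdot])=Q([\xi,X_i],\cdot)=0$; and $[\nabla q_i,\nabla q_j]=0$, trivially for $i=j$ and because different blocks commute for $i\ne j$. As $\nabla\mathcal H$ is a pointwise combination of their gradients, each of these functions satisfies the hypothesis of Lemma 4. So each gradient is a Jacobi field with $Av=[\xi,z]$. Both properties are linear in $z$, so they hold for our combination $z$, whose coefficients are constant in time. Also $Az=a$ and $a'=[a,u]$. Lemma 3 gives $R_uz=0$.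

**Step 2: null vectors for general $\xi$.** Put $\mathfrak t'=\mathfrak z\oplus\bigoplus_{Y_i\ne0}\mathbb RX_i$. Approximate $\xi$ by $\xi_n$ in which the vanishing $Y_i$ are replaced by small nonzero vectors. Then $\mathfrak t'\subset\mathfrak c(\xi_n)$, so $R(\xi_n)W(\xi_n)a=0$ for $a\in\mathfrak t'$ by Step 1. By continuity of $R$ and $W$, $R_uWa=0$ for all $a\in\mathfrak t'$.

**Step 3: blocks where the cutoff is inactive.** Let $I=\{i:r_i<\delta\rho\}$, which is constant along the geodesic. We compute $R_u$ on the part of $\mathfrak g$ that belongs to $I$. Near the trajectory only the indices $j\notin I$ contribute to $h$. So there $\lambda$ depends only on $\rho$ and the $Y_j$, $j\notin I$, and $u_i=\lambda Y_i$ for $i\in I$. Hence for $i\in I$ we have $Y_i'=[Y_i,\lambda Y_i]=0$, and $u_i'=0$ since $\lambda$ is constant along the geodesic.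

For $i\in I$ let $E_i=\{e\in\mathfrak s_i:e\perp Y_i\}$ (so $E_i=\mathfrak s_i$ if $Y_i=0$), and $E=\bigoplus_{i\in I}E_i$. For $e\in E_i$ we have $d\rho(e)=Q(\xi,e)/\rho=0$, $dY_j(e)=0$ for $j\notin I$, and so $d\lambda(e)=0$. By (12), near the trajectory the $\mathfrak z$-component of $\nabla\mathcal H$ is $\lambda\tau$, its $\mathfrak s_{i'}$-component for $i'\in I$ is $\lambda Y_{i'}$, and its $\mathfrak s_j$-component for $j\notin I$ depends only on $\rho$ and the $Y_l$, $l\notin I$. Differentiating along $e$ gives
$$We=\lambda e .$$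
So the symmetric operator $W$ preserves $E$ and its $Q$-orthogonal complement $E^\perp$, and so does $A$. Both spaces are constant in time, because $Y_i$ is constant for $i\in I$. So $A'$ preserves them as well. On $\mathfrak s_i$, $i\in I$, we have $\mathrm{ad}_\xi=\mathrm{ad}_{Y_i}$, $\mathrm{ad}_u=\lambda\,\mathrm{ad}_{Y_i}$ and $\mathrm{ad}_{u'}=0$, all of which preserve $E_i$. Being skew, these operators preserve $E^\perp$ too. By (8) and (9), $N$, $C$, $N'$ and $R$ preserve $E$ and $E^\perp$.

On $E_i$ we have $A=\lambda^{-1}$ and $A'=0$. So $\mathrm{ad}_uA+A'-\mathrm{ad}_\xi=0$, $2N=\mathrm{ad}_u$, $C=0$, $N=\frac\lambda2\mathrm{ad}_{Y_i}$ and $N'=0$. Hence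
$$R_u|_{E_i}=-\tfrac{\lambda^2}4\mathrm{ad}_{Y_i}^2=\tfrac{\lambda^2r_i^2}4\,\mathrm{Id}.$$
As $g_u=\lambda^{-1}Q$ on $E$, $R_u\ge0$ on $E$. The kernel there is $\bigoplus_{Y_i=0}\mathfrak s_i$ (if $Y_i=0$ then $i\in I$).

**Step 4: the complement $E^\perp$.** Here we combine the exact null vectors with smallness of $\varepsilon$ in the remaining directions. Let $E'=\bigoplus_{j\notin I}\{e\in\mathfrak s_j:e\perp Y_j\}$. Then $E^\perp=\mathfrak t'\oplus E'$ with $\mathfrak t'\perp E'$. Since $W$ preserves $E^\perp$, $W\mathfrak t'\subset E^\perp$. Moreover $W\mathfrak t'\cap E'=0$: if $Wa\in E'$ with $a\in\mathfrak t'$, then $Q(Wa,a)=0$, so $a=0$. By dimension, $E^\perp=W\mathfrak t'\oplus E'$.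

By (9), $A_\varepsilon R_\varepsilon(\xi)$ is continuous in $(\varepsilon,\xi)$ on $[0,\varepsilon_0]\times\{|\xi|=1\}$ for a fixed $\varepsilon_0<1/(2C_0)$, because $\mathcal H_\varepsilon$ is smooth in $(\varepsilon,\xi)$ with positive definite Hessian there. At $\varepsilon=0$ it equals $-\frac14\mathrm{ad}_\xi^2$. By compactness the convergence is uniform, so for $\varepsilon$ small
$$\big\|A_\varepsilon R_\varepsilon(\xi)+\tfrac14\mathrm{ad}_\xi^2\big\|<\tfrac{\delta^2}4\qquad\text{for all }|\xi|=1. \tag{14}$$
This is condition (iv); note that $\delta$ does not depend on $\varepsilon$. For $e=\sum e_j\in E'$,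
$$-\tfrac14Q(\mathrm{ad}_\xi^2e,e)=\tfrac14\sum_{j\notin I}r_j^2|e_j|^2\ge\tfrac{\delta^2}4|e|^2 ,$$
since $r_j\ge\delta$ for $j\notin I$. So $\langle R_ue,e\rangle=Q(AR_ue,e)>0$ for $0\ne e\in E'$. For $a\in\mathfrak t'$ and $e\in E'$, Step 2 and self-adjointness give
$$\langle R_u(Wa+e),Wa+e\rangle=\langle R_ue,e\rangle+\langle e,R_uWa\rangle=\langle R_ue,e\rangle\ge0 ,$$
with equality iff $e=0$. Hence $R_u\ge0$ on $E^\perp$ with kernel $W\mathfrak t'$.

**Step 5: assembling.** Since $A$ preserves $E$ and $E^\perp$, these spaces are $g_u$-orthogonal, and $R_u$ preserves both. So $R_u\ge0$, and since $W=\lambda$ on $\mathfrak s_i$ when $Y_i=0$,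
$$\ker R_u=W\mathfrak t'\oplus\bigoplus_{Y_i=0}\mathfrak s_i=W\Big(\mathfrak t'\oplus\bigoplus_{Y_i=0}\mathfrak s_i\Big)=W\mathfrak c(\xi).\qquad\square$$

**A criterion for flat flags.** By Lemma 5 and (4), $K\ge0$. Let $\mathbf P$ be a plane, $u\in\mathbf P\setminus0$ and $\xi=L(u)$. As $R_u\ge0$ is self-adjoint, $\langle R_uw,w\rangle=0$ forces $R_uw=0$. Also $u=W\xi\in W\mathfrak c(\xi)=\ker R_u$. Hence $K(u,\mathbf P)=0$ iff $\mathbf P\subset W(\xi)\mathfrak c(\xi)$. Applying $W^{-1}=dL_u$,
$$K(u,\mathbf P)=0\iff[L(u),dL_u(p)]=0\ \text{ for all }p\in\mathbf P. \tag{15}$$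

## 8. Planes through the center of $\mathfrak u(2)$ and antipodal critical points

Which $q$ should we take? Let $k=m=1$, so $\delta=\frac12$, and look at a plane $\mathbf P=\mathrm{span}(e_0,e)$, $e\in S^2$, which was flat in Section 1. We drop the index $1$ and write $L_1(u)$ for the $\mathbb R^3$-component of $L(u)$.

The first choices that come to mind are $q$ linear, such as $q(X)=x_1$, or $q$ even, which would make $F$ reversible. Both fail, and for the same reason. Suppose $e$ and $-e$ are both critical points of $q$. For $\xi=\tau e_0+se\ne0$, (12) gives $\nabla\mathcal H(\xi)\in\mathbf P$: if $s\ne0$ then $X=\pm e$ and the term with $\nabla q_1$ vanishes, and if $s=0$ then $\nabla\mathcal H(\xi)=\xi$. So $\nabla\mathcal H$ maps $\mathbf P\setminus0$ into itself. The image is open in $\mathbf P\setminus0$, since the differential $W|_{\mathbf P}:\mathbf P\to\mathbf P$ is injective. It is also closed there, because it equals $\{u\in\mathbf P\setminus0:L(u)\in\mathbf P\}$. As $\mathbf P\setminus0$ is connected, $L$ maps $\mathbf P\setminus0$ to itself, so $dL_u(\mathbf P)\subset\mathbf P$.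 Since $\mathbf P$ is abelian, (15) gives $K(u,\mathbf P)=0$ for every pole, and (FP) fails.

The linear function $x_1$ has the critical points $\pm e_1$ (here $e_1\in\mathbb R^3$ is the first basis vector). An even $q$ attains its maximum at some $e$ and at $-e$. In particular this excludes the cutoff-free terms $r^2q(X)$ of Section 6, whose smoothness forces $q$ to be even.

Conversely, suppose at least one of $\pm e$, say $e$, is not critical. Follow the direction $\hat X(u)=L_1(u)/|L_1(u)|$ as the pole $u$ turns in $\mathbf P$ from $e_0$ towards $e$. For $u$ near $e_0$ we have $L(u)=u$, because $\mathcal H=\frac12\rho^2$ near $e_0$; so $\hat X(u)=e$ for $u=e_0+se$ with small $s>0$. At the pole $u=e$, put $\xi=L(e)$. The $\mathfrak z$-component of $u$ is $\lambda\tau=0$, so $\tau=0$, $r=\rho$ and $\chi(r/\rho)=\chi(1)>0$. If $X=\hat X(e)$ were $\pm e$, the component of $u$ orthogonal to $X$ would vanish. By (12) that component is $\varepsilon\rho^2\chi(1)\nabla q_1$, so $X$ would be critical. By (11) and (iii), $|u-Y|\le C_0\varepsilon|Y|<\frac12|Y|$, so $Q(u,Y)>0$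 and $X$ would be $e$, a contradiction.

Thus $\hat X$ differs at the two ends. Along the poles $u=\cos\theta\,e_0+\sin\theta\,e$ with $\theta\in(0,\frac\pi2]$, $L_1(u)$ never vanishes: $L_1(u)=0$ would give $u_1=\lambda L_1(u)=0$ by (12), while $u_1=\sin\theta\,e\ne0$. So $\hat X$ is smooth there. At a pole on the way where $\hat X$ moves, the derivative of $L_1$ in a direction of $\mathbf P$ is not parallel to $L_1$. By (15), $K(u,\mathbf P)>0$ there.

So we want a function on $S^2$ for which no two critical points are antipodal. Take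
$$q(X)=\frac{x_1}{2+x_2},\qquad X=(x_1,x_2,x_3)\in S^2;\qquad|q|\le1. \tag{16}$$
The gradient in $\mathbb R^3$ of the right side is $\frac1{2+x_2}(e_1-q\,e_2)$, where $e_1,e_2$ are here the standard basis vectors. At a critical point $e_1-q\,e_2$ is parallel to $X$, so $x_3=0$ and $x_2=-qx_1$, that is, $x_2(2+x_2)=-x_1^2$. With $x_1^2+x_2^2=1$ this gives $x_2=-\frac12$. Every critical point has $x_2=-\frac12$, so no two are antipodal. This $q$ is not even, hence $\mathcal H$ is not even, and the resulting $F$ is not reversible.

## 9. Proof of Theorem 1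

Let $k,m$ be as in Theorem 1 and let $\mathcal H$ be given by (10) with $q$ from (16). By Lemma 5, $K\ge0$, and by Section 6 the metrics are as $C^\infty$-close to $Q$ as we like. It remains to prove (FP). Suppose it fails. By left-invariance there is a plane $\mathbf P\subset\mathfrak g$ with $K(u,\mathbf P)=0$ for all $u\in\mathbf P\setminus0$. Let $L_i(u)$ and $u_i$ be the $\mathfrak s_i$-components of $L(u)$ and $u$. For $\xi=L(u)$ we have $Y_i=L_i(u)$.

**Step A: $L_i(u)=0\iff u_i=0$, and $Q(u_i,L_i(u))>0$ otherwise.** This compares the two sides of the Legendre map block by block. Put $\xi=L(u)$. If $r_i<\delta|\xi|$, then $u_i=\lambda L_i(u)$ with $\lambda>0$ by (12). If $r_i\ge\delta|\xi|$, then by (11) and (iii)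
$$|u_i-Y_i|\le C_0\varepsilon|\xi|\le\frac{C_0\varepsilon}\delta|Y_i|<\tfrac12|Y_i| ,$$
so both vectors are nonzero and $Q(u_i,Y_i)>0$.

**Step B: the directions $\hat X_i$ are locally constant on $\mathbf P$.** By (15), $L_i(u)\times dL_i(p)=0$ for all $p\in\mathbf P$ and all $u\in\mathbf P\setminus0$, where $dL_i$ is the differential at $u$. On the open set $O_i=\{u\in\mathbf P\setminus0:u_i\ne0\}$ we have $L_i\ne0$ by Step A, and the derivative of $\hat X_i=L_i/|L_i|$ along $p$ is the component of $dL_i(p)$ orthogonal to $L_i$, divided by $|L_i|$. So it vanishes, and $\hat X_i$ is constant on the components of $O_i$.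

**Step C: the projection $\pi_i:\mathbf P\to\mathfrak s_i$ has rank at most one.** This brings $\mathbf P$ close to the flat planes of Section 1. If $\pi_i$ were injective, $O_i=\mathbf P\setminus0$ would be connected, so $\hat X_i\equiv e$ for a fixed $e$, and $Q(u_i,e)>0$ for all $u\in\mathbf P\setminus0$ by Step A. This is impossible for both $u$ and $-u$.

**Step D: where $\pi_i$ has rank one, poles with large $i$-component give critical points of $q$.** Let $u_i=\ell_i(u)e_i$ with $e_i\in\mathfrak s_i$, $|e_i|=1$, and a linear form $\ell_i\ne0$ on $\mathbf P$. The components of $O_i$ are the half planes $\{\ell_i>0\}$ and $\{\ell_i<0\}$. Take a nonzero $u_0\in\ker\pi_i$. By Step A, $L_i(u_0)=0$, so for $u$ near $u_0$ we have $r_i<\delta|\xi|$ and $u_i=\lambda L_i(u)$ with $\lambda>0$. There $\hat X_i=\mathrm{sgn}(\ell_i)e_i$ wherever $\ell_i\ne0$. Every neighborhood of $u_0$ meets both half planes, so by Step B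
$$\hat X_i=\mathrm{sgn}(\ell_i)\,e_i\qquad\text{on all of }O_i .$$
Now let $u\in O_i$ and $\xi=L(u)$, so $X_i=\hat X_i(u)=\pm e_i$. The component of $u_i=\ell_i(u)e_i$ orthogonal to $X_i$ is zero. By (12), and since $\nabla q_i\perp Y_i$, this component is $\varepsilon|\xi|^2\chi(r_i/|\xi|)\nabla q_i$. Hence, if $r_i>\delta|\xi|$, then $\chi(r_i/|\xi|)>0$ and $\nabla q_i=0$: the vector $\mathrm{sgn}(\ell_i(u))\,e_i$ is a critical point of $q$ on $S^2$.

**Step E: some block is large at a pole $u$ and at $-u$.** By Step C, $\mathbf P\subset\mathfrak z\oplus\bigoplus_{\pi_i\ne0}\mathbb Re_i$. On this space, with its orthonormal basis consisting of $e_0$ (if $k=1$) and the $e_i$ with $\pi_i\ne0$, the orthogonal projection $\mathrm{pr}_{\mathbf P}$ has trace $2$. As $k\le1$, this gives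
$$2\le1+\sum_{\pi_i\ne0}|\mathrm{pr}_{\mathbf P}e_i|^2 .$$
The sum is at least $1$ and has at most $m$ terms, so $|\mathrm{pr}_{\mathbf P}e_i|\ge1/\sqrt m$ for some $i$. For the unit vector $u=\mathrm{pr}_{\mathbf P}e_i/|\mathrm{pr}_{\mathbf P}e_i|\in\mathbf P$,
$$\ell_i(u)=Q(u,e_i)=|\mathrm{pr}_{\mathbf P}e_i|\ge\frac1{\sqrt m}.$$
Take either of the poles $\pm u$, and let $\xi=L(\pm u)$. By (11), $1=|u|\ge(1-C_0\varepsilon)|\xi|$ and $r_i\ge|u_i|-C_0\varepsilon|\xi|$. So by (iii)
$$\frac{r_i}{|\xi|}\ge\frac{|u_i|}{|\xi|}-C_0\varepsilon\ge\frac{1-C_0\varepsilon}{\sqrt m}-C_0\varepsilon>\delta .$$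
Step D, applied to $u$ and to $-u$, shows that $e_i$ and $-e_i$ are both critical points of $q$. But by Section 8 the function (16) has no antipodal pair of critical points. This contradiction proves (FP), and with it Theorem 1. $\blacksquare$
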